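# The tropical moduli spaces $\Delta_{g,n}$ are $(n+1)$-connected for $g\ge 3$

## 1. Edge-length simplices modulo graph automorphisms

Take a finite connected graph $G$ with nonempty edge set $E$, and a group $\Gamma$ of permutations of $E$ induced by automorphisms of $G$. Form
$$\sigma_G=\Big\{\ell\in\mathbb R_{\ge 0}^{E}:\ \sum_{e}\ell(e)=1\Big\},\qquad K_G=\partial\sigma_G/\Gamma .\qquad (1)$$
A point of $\sigma_G$ is a choice of edge lengths of total length $1$, zero allowed; on the boundary at least one length is $0$. The vertices of $\sigma_G$ are the edges of $G$, so a face is given by a nonempty subset $T\subset E$ (the edges allowed positive length). The group $\Gamma$ fixes the barycenter and permutes the segments from it to the boundary. Hence $\sigma_G/\Gamma$ is the cone on $K_G$ with apex the barycenter. If $\Gamma=1$, then $K_G$ is a sphere of dimension $|E|-2$ and the cone is a cell. In general it is not a cell.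

*Example (theta graph).* Let $G$ have two vertices joined by three edges, and let $\Gamma=\mathfrak S_3$. Then $\partial\sigma_G$ is the boundary of a triangle, and its quotient by $\mathfrak S_3$ is a segment from a vertex to the midpoint of a side. So $K_G$ is contractible.

*Example ($K_{2,n}$).* Let $G=K_{2,n}$ with $n\ge3$, and let $\Gamma=\mathbb Z/2$ swap the two vertices of valence $n$ and fix the other $n$ vertices. On $\mathbb R^E=\mathbb R^n\otimes\mathbb R^2$ the swap is $+1$ on an $n$-dimensional subspace and $-1$ on an $n$-dimensional subspace. The vectors of coordinate sum $0$ form $U=\mathbb R^{n-1}_{+}\oplus\mathbb R^{n}_{-}$. Projecting radially from the barycenter, $K_G\cong S(U)/\Gamma=S^{n-2}*\mathbb{RP}^{n-1}=\Sigma^{n-1}\mathbb{RP}^{n-1}$. So $H_n(K_G)\cong H_1(\mathbb{RP}^{n-1})=\mathbb Z/2$. This graph will cause trouble later.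

The other construction we need splits the edges into two blocks.

**Lemma 1 (two blocks of edges).** Let $E=E'\sqcup B$ with both parts nonempty and $\Gamma$-invariant, and let $M\subset\sigma_G$ be the union of the faces $T$ with $T\not\supseteq E'$. Then $M/\Gamma$ and $\sigma_G/\Gamma$ are contractible.

*Proof.* Let $q$ be the barycenter of the face $B$. Since $E'\ne\emptyset$, we have $B\not\supseteq E'$, so $q\in M$. As $B$ is invariant, $q$ is fixed by $\Gamma$, and the homotopy $(1-t)\ell+tq$ is $\Gamma$-equivariant. It preserves $\sigma_G$. It also preserves $M$: the support of $\ell$ only grows by elements of $B$, so an element of $E'$ missing from the support stays missing. Hence it descends to contractions of both quotients. $\square$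

The space $\Delta_{g,n}$ is glued from the cones $\sigma_G/\mathrm{Aut}(G)$, one for each combinatorial type $G$ of stable tropical curve. Adding a type all of whose faces are already present means coning off a map from $K_G$, so highly connected $K_G$ are harmless. For types related to bridges we add several at once along a pair $M\subset\sigma_G$ as in Lemma 1, and nothing changes up to homotopy. The proof of the theorem below is a choice of which types to treat in which of the two ways.

## 2. Stable tropical curves and the connectivity question

Let $g,n\ge0$ with $2g-2+n>0$.

**Definition (stable tropical curve).** A stable tropical curve of genus $g$ with $n$ marked points is a connected finite graph $G$ (loops and multiple edges allowed) with a weight function $w:V(G)\to\mathbb Z_{\ge0}$, with $n$ legs labelled bijectively by $\{1,\dots,n\}$ and attached to vertices, and with a length $\ell(e)>0$ for each (bounded) edge. It satisfies $b_1(G)+\sum_v w(v)=g$, and $2w(v)-2+\mathrm{val}(v)>0$ for every vertex. Here $\mathrm{val}(v)$ counts edge-ends and legs at $v$, so a loop counts twice. Isomorphisms preserve weights, leg labels and lengths. Forgetting the lengths gives the *combinatorial type*.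

Legs are not edges: from now on "edge" means bounded edge. Stability says that a weight-$0$ vertex has valence at least $3$ and that a weight-$1$ vertex has valence at least $1$.

**Definition (contraction).** For $S\subsetneq E(G)$, the type $G/S$ is obtained by contracting the edges in $S$. A resulting vertex has as weight the sum of the weights merged into it plus the first Betti number of the contracted subgraph. In particular, contracting a loop at $v$ raises $w(v)$ by $1$.

**Definition ($\Delta_{g,n}$).** $\Delta_{g,n}$ is the quotient of $\bigsqcup_G\sigma_G$, over all combinatorial types $G$ with at least one edge, by two identifications: $\mathrm{Aut}(G)$ acts on $\sigma_G$ by permuting coordinates; and for $S\subsetneq E(G)$ the face of $\sigma_G$ where $\ell(e)=0$ for all $e\in S$ is identified with $\sigma_{G/S}$.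

So $\Delta_{g,n}$ parametrizes curves of total length $1$. A stable type has at most $3g-3+n$ edges, so $\dim\Delta_{g,n}=3g-4+n$. A space is *$k$-connected* if it is path-connected and $\pi_i=0$ for $1\le i\le k$.

*Example ($\Delta_{1,2}$ by hand).* There are at most two edges. The types with one edge are $A$, a weight-$0$ vertex with a loop and both legs, and $B$, a weight-$1$ vertex joined to a weight-$0$ vertex with both legs. With two edges there are $C$, a vertex with a loop joined to a vertex with both legs, and $D$, two vertices with one leg each joined by two parallel edges. Now $\sigma_C$ is a segment with endpoints $A$ (contract the bridge) and $B$ (contract the loop). Both endpoints of $\sigma_D$ are $A$, and the automorphism exchanging the parallel edges folds $\sigma_D$ into half a segment starting at $A$. So $\Delta_{1,2}$ is a segment, hence contractible. Two features of the general proof already show: a type with a bridge serves as a path between its contractions, and a type with parallel edges has contractible boundary quotient (here $K_D$ is a point).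

The question comes from Melody Chan, Soren Galatius and Sam Payne, "The tropicalization of the moduli space of curves II: Topology and applications", arXiv:1604.03176 (2016). It is known that $\Delta_{g,n}$ is $(n-3)$-connected for $g\ge1$, $n\ge4$; that for $n\ge3$ the space $\Delta_{1,n}$ is a wedge of spheres of dimension $n-1$ up to homotopy; and that $\Delta_{2,n}$ is $n$-connected. Rationally, for $g>0$, $\Delta_{g,n}$ has the homotopy type of an $(n+2g-4+\delta_{0,n})$-connected complex. For $g>2$ and $n\ge4$, is it always true that $\pi_{n-2}(\Delta_{g,n})=0$? The answer is yes, and more holds.

**Theorem 2.** For all $g\ge3$ and $n\ge0$, $\Delta_{g,n}$ is $(n+1)$-connected. In particular $\pi_{n-2}=\pi_{n-1}=\pi_n=\pi_{n+1}=0$ when $g>2$ and $n\ge4$.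

The proof uses none of the quoted connectivity results, and it does not show that $n+1$ is optimal. For $n\ge1$ the rational bound is $n+2g-4\ge n+2$, which is compatible with Theorem 2.

From here on $g\ge3$ and $X=\Delta_{g,n}$. "Type" means combinatorial type with at least one edge, up to isomorphism; there are finitely many. "Contraction of $G$" means $G/S$ with $S\subsetneq E(G)$, with $S=\emptyset$ allowed; it is *proper* if $S\neq\emptyset$. The face $T$ of $\sigma_G$ has type $G/(E\setminus T)$.

## 3. Gluing along closed sets of types

This section makes precise how $X$ is assembled.

**Definition (closed sets).** A set $\mathcal C$ of types is closed if it contains all contractions of its members. For closed $\mathcal C$, let $X_{\mathcal C}\subset X$ be the image of $\bigsqcup_{G\in\mathcal C}\sigma_G$.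

**Step 1. CW structures.** The aim is to know that all spaces in sight are finite CW complexes. Subdivide each $\sigma_G$ barycentrically. The identifications send barycenters of $p$-dimensional faces to barycenters of $p$-dimensional faces. So they are simplicial on the subdivision and preserve the order of the vertices of each simplex by face dimension. In particular no two distinct interior points of one small simplex are identified. Hence $X$ is a finite $\Delta$-complex, so it is a finite CW complex and Hausdorff, and the $X_{\mathcal C}$ are subcomplexes. In the same way, if a group of permutations of $E$ acts on $\sigma$ and $M\subset\sigma$ is an invariant union of faces, then $(\sigma/\Gamma,M/\Gamma)$ is a CW pair.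

For $S_i\subsetneq E(G_i)$, we say that an isomorphism $G_1/S_1\to G_2/S_2$ *extends to* (or *is induced by*) an isomorphism $\varphi:G_1\to G_2$ if $\varphi(S_1)=S_2$ and both have the same effect on the edges outside $S_1$.

**Lemma 3 (gluing).** Let $\mathcal C\subset\mathcal C'$ be closed. Let $\hat G_1,\dots,\hat G_r\in\mathcal C'$, and let $M_j\subset\sigma_{\hat G_j}$ be $\mathrm{Aut}(\hat G_j)$-invariant unions of faces such that

- (a) faces in $M_j$ have type in $\mathcal C$, and faces not in $M_j$ have type in $\mathcal C'\setminus\mathcal C$;
- (b) every type in $\mathcal C'\setminus\mathcal C$ is the type of a face of $\sigma_{\hat G_j}$ for exactly one $j$;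
- (c) if $\hat G_j/S$ and $\hat G_j/S'$ are types of faces not in $M_j$, every isomorphism $\hat G_j/S\to\hat G_j/S'$ is induced by an automorphism of $\hat G_j$ taking $S$ to $S'$.

Then $X_{\mathcal C'}$ is the pushout of $X_{\mathcal C}\leftarrow\bigsqcup_j M_j/\mathrm{Aut}(\hat G_j)\to\bigsqcup_j\sigma_{\hat G_j}/\mathrm{Aut}(\hat G_j)$.

*Proof.* By (a) there is a natural continuous map from the pushout to $X_{\mathcal C'}$. Each point of $X$ comes from a unique type with all lengths positive, and the length vector is unique up to automorphisms of that type. As a set, the pushout is $X_{\mathcal C}$ together with the sets $(\sigma_{\hat G_j}\setminus M_j)/\mathrm{Aut}(\hat G_j)$. Surjectivity follows from (b). For injectivity: by (a), a point outside the $M_j$ does not map into $X_{\mathcal C}$. If two points outside the $M_j$ have the same image, their types are isomorphic by a length-preserving isomorphism. By (b) they lie in the same $\sigma_{\hat G_j}$, and by (c) they lie in one $\mathrm{Aut}(\hat G_j)$-orbit. A continuous bijection from a compact space to a Hausdorff space is a homeomorphism. $\square$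

**Corollary 4 (attaching one type).** If $G\notin\mathcal C$ and all proper contractions of $G$ lie in $\mathcal C$, then $X_{\mathcal C\cup\{G\}}$ is the mapping cone of a map $K_G\to X_{\mathcal C}$, where $K_G=\partial\sigma_G/\mathrm{Aut}(G)$.

*Proof.* Apply Lemma 3 with $\hat G_1=G$ and $M_1=\partial\sigma_G$; (c) concerns only automorphisms of $G$. Then use that $\sigma_G/\mathrm{Aut}(G)$ is the cone on $K_G$. $\square$

**Lemma 5 (collapse).** In Lemma 3, suppose that for each $j$ we have $E(\hat G_j)=E_j'\sqcup B_j$ with both parts nonempty and $\mathrm{Aut}(\hat G_j)$-invariant, and that $M_j$ is the union of the faces $T\not\supseteq E_j'$. Then $X_{\mathcal C}\hookrightarrow X_{\mathcal C'}$ is a homotopy equivalence.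

*Proof.* By Lemma 1 both quotients are contractible, so $M_j/\mathrm{Aut}\hookrightarrow\sigma_{\hat G_j}/\mathrm{Aut}$ is a homotopy equivalence. It is the inclusion of a CW pair, so $M_j/\mathrm{Aut}$ is a deformation retract. The retraction passes to the pushout. $\square$

**Lemma 6 (cones).** Let $Z$ be an $(n+1)$-connected CW complex and $K$ an $n$-connected finite CW complex. Then the mapping cone of any map $K\to Z$ is $(n+1)$-connected. If $K$ is contractible, $Z\hookrightarrow$ cone is a homotopy equivalence.

*Proof.* Since $K$ is path-connected and $Z$ is simply connected, the cone is simply connected by van Kampen. In the exact sequence $\tilde H_i(Z)\to\tilde H_i(\text{cone})\to\tilde H_{i-1}(K)$ the outer terms vanish for $i\le n+1$. Now apply Hurewicz. If $K$ is contractible, then $K$ is a deformation retract of the cone on $K$, and this passes to the pushout. $\square$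

## 4. Attaching one type at a time, and where it fails

By Corollary 4 and Lemma 6, if all $K_G$ were $n$-connected, we could add the types in order of their number of edges and finish. This fails in three ways, and each failure dictates a part of the proof.

*Few edges.* Take a vertex of weight $g-2$ carrying all legs and one loop, joined by an edge to a vertex of weight $1$. Its two edges cannot be exchanged, so $K_G=S^0$ is not even path-connected. Types with few edges must be added in blocks, by Lemma 5. One would like to take a single bridge for $B$, but this need not be possible, because $B$ must be invariant. For $(g,n)=(3,0)$ let $\hat G$ have weight-$0$ vertices $p,q$ joined by two parallel edges, each of $p,q$ being joined to its own weight-$1$ leaf by edges $e_p$, $e_q$. An automorphism exchanges $e_p$ and $e_q$, and $\hat G/e_p\cong\hat G/e_q$. The block $B=\{e_p\}$ is not allowed, but $B=\{e_p,e_q\}$ is. The remedy is to insert *all* possible bridges of a given kind at once.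

*Spheres that are too small.* If all bridge-related types are removed, the remaining ones have $|E|=|V|+g-1$ with $|V|\ge n$, as we shall see. So for $\Gamma=1$ we get $K_G=S^{|V|+g-3}$. When $g=3$ and $|V|=n$ this is $S^n$, which is not $n$-connected. An instance is $K_4$ with one leg at each vertex, $(g,n)=(3,4)$: here $K_G=S^4$, and coning it off inside a contractible space creates $H_5=H_{n+1}$. The cells of the next dimension have to kill this.

*Symmetry.* $K_{2,n}$ with its legs on the $n$ vertices of valence $2$ has $H_n(K_G)=\mathbb Z/2$ by Section 1. It has genus $n-1$, so it occurs exactly when $g=n-1$. It must not be attached alone, and Section 12 absorbs it in a block.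

For $(g,n)=(3,4)$ all three failures occur.

## 5. Ranks of bridges and the saturation lemma

This section sets up the block-by-block treatment of bridges.

A bridge $e$ of $G$ splits it into two sides with data $(h,A)$ and $(g-h,A^c)$, where $h$ is the genus of the side including weights and $A$ is its set of legs.

**Definition (rank).** The rank of $e$ is the lexicographically smaller of $(h,|A|)$ and $(g-h,|A^c|)$.

For $e\notin S$, the edge $e$ is a bridge of $G$ if and only if it is a bridge of $G/S$, and then with the same data. So the number $c_\rho(G)$ of edges that are *not* bridges of rank $\rho$ does not increase under contraction, and it drops whenever such an edge is contracted.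

A side of genus $0$ is a tree with weights $0$. It is one vertex of valence at least $3$ meeting $e$, or it has a leaf not meeting $e$. In both cases some vertex carries at least two legs. Hence every bridge has a rank in the following list, which we process in this order:

1. $(1,0)$;
2. $(0,n),(0,n-1),\dots,(0,2)$;
3. all $(h,a)\ne(1,0)$ with $1\le h\le g/2$, $0\le a\le n$, in lexicographic order.

Let $\mathcal Y_\rho$ be the set of contractions of types having a bridge of rank $\rho$ or earlier in this list. It is closed. Let $\mathcal Y_{<\rho}$ be the union of the earlier ones. We show that $X_{\mathcal Y_{<\rho}}\hookrightarrow X_{\mathcal Y_\rho}$ is a homotopy equivalence for every $\rho\ne(1,0)$ in the list, and that the first set $X_{\mathcal Y_{(1,0)}}$ is contractible. The tool is the following lemma.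

**Lemma 7 (saturation).** Let $\mathcal C\subset\mathcal C'$ be closed, $\rho$ a rank, $B(G)$ the set of rank-$\rho$ bridges of $G$, and $\mathcal S\subset\mathcal C'\setminus\mathcal C$ such that

1. every $G\in\mathcal C'\setminus\mathcal C$ is $\hat G/S$ with $\hat G\in\mathcal S$ and $S\subset B(\hat G)\ne\emptyset$;
2. for $\hat G_i\in\mathcal S$ and $S_i\subset B(\hat G_i)$, $S_i\ne E(\hat G_i)$, every isomorphism $\hat G_1/S_1\to\hat G_2/S_2$ extends to an isomorphism $\hat G_1\to\hat G_2$ taking $S_1$ to $S_2$;
3. $B(\hat G)\ne E(\hat G)$ for $\hat G\in\mathcal S$;
4. $\hat G/S\notin\mathcal C$ for $\hat G\in\mathcal S$, $S\subset B(\hat G)$.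

Then $X_{\mathcal C}\hookrightarrow X_{\mathcal C'}$ is a homotopy equivalence.

*Proof.* First, $B(\hat G)\ne\emptyset$ for all $\hat G\in\mathcal S$: write $\hat G\cong\hat G'/S$ as in 1. Condition 2 with $S_1=\emptyset$ gives an isomorphism $\hat G\to\hat G'$ taking $\emptyset$ to $S$, so $S=\emptyset$, $\hat G\cong\hat G'$, and $B(\hat G')\neq\emptyset$.

Put $\mathcal C_j=\mathcal C\cup\{G\in\mathcal C'\setminus\mathcal C:\ c_\rho(G)\le j\}$. This is closed, because $c_\rho$ does not increase. If $G=\hat G/S$ as in 1, only rank-$\rho$ bridges are contracted, so $c_\rho(G)=c_\rho(\hat G)$, which is positive by 3. Hence $\mathcal C_0=\mathcal C$.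

We pass from $\mathcal C_{j-1}$ to $\mathcal C_j$ for $j\ge1$ by Lemma 5. Use all $\hat G\in\mathcal S$ with $c_\rho(\hat G)=j$, and $B=B(\hat G)$, $E'=E\setminus B$. Both parts are nonempty and invariant. A face $T\not\supseteq E'$ has lost an edge of $E'$, so its type has $c_\rho<j$ and lies in $\mathcal C_{j-1}$. A face $T\supseteq E'$ has type $\hat G/S$ with $S\subset B$ and $c_\rho=j$; by 4 it is not in $\mathcal C$, so it lies in $\mathcal C_j\setminus\mathcal C_{j-1}$. This is (a). For (b), every type in $\mathcal C_j\setminus\mathcal C_{j-1}$ is some $\hat G/S$ by 1, with $c_\rho(\hat G)=j$. If it is a face type for $\hat G_1$ and for $\hat G_2$, the faces are not in $M_1$, $M_2$, so $\hat G_1/S_1\cong\hat G_2/S_2$ with $S_i\subset B(\hat G_i)$, and $\hat G_1\cong\hat G_2$ by 2. Finally (c) is 2 with $\hat G_1=\hat G_2$. As there are finitely many types, finitely many $j$ suffice. $\square$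

In the example of Section 4, with $\rho=(1,0)$, the type $\hat G$ stands for itself, for $\hat G/e_p$ and for $\hat G/\{e_p,e_q\}$ (two weight-$1$ vertices joined by two edges), and these three are added at once.

In each application we give a canonical procedure $G\mapsto\hat G$, the *hat*, which inserts bridges. We then check that it undoes the contraction of any set of rank-$\rho$ bridges in a saturated type.

## 6. Loops and vertex weights: rank $(1,0)$

The goal of this section is the first base of the induction.

**Proposition 8.** $\mathcal Y_{(1,0)}$ is the set of types having a loop or a vertex of positive weight, and $X_{\mathcal Y_{(1,0)}}$ is contractible.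

**Step 1. Ends.** We single out the vertices next to a rank-$(1,0)$ bridge. For a vertex $v$ let $w$ be its weight, $l$ its number of loops, and $r$ the number of other edge-ends and legs. Call $v$ an *end* if $(w+l,r)=(1,1)$. As $g\ge3$, $v$ is then not the only vertex, so its $r$-item is an edge, and this edge is a bridge of rank $(1,0)$. If $w+l\ge1$ and $v$ is not an end, then
$$w+l+r\ge3 .\qquad (2)$$
Indeed, if $r=0$, then $v$ is the only vertex and $w+l=g\ge3$. If $r\ge1$, then $w+l+r\ge2$ with equality only for $(1,1)$.

Conversely, let $e$ be a bridge of rank $(1,0)$. A side with data $(1,\emptyset)$, with $e$ regarded as a leg, is a stable type of genus $1$ with one leg, so it has at most $3-3+1=1$ edge. With no edge it is a weight-$1$ vertex. With one edge it is a weight-$0$ vertex with a loop, since a bridge would have a side of genus $0$ with at most one leg. So $e$ meets an end.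

**Step 2. The hat.** We insert all missing rank-$(1,0)$ bridges. Modify every non-end $v$ with $w+l\ge1$: set its weight to $0$, attach $w$ new edges leading to new weight-$1$ vertices, and move each of its $l$ loops to a new vertex joined to $v$ by a new edge. By (2), $v$ now has valence $w+l+r\ge3$, so the result $\hat G$ is stable, and $G=\hat G/\{\text{new edges}\}$. All new vertices are ends, and old ends remain ends. Call a type with a loop or a positive weight *saturated* if every vertex with $w+l\ge1$ is an end. Then $\hat G$ is saturated.

**Step 3. Description of $\mathcal Y_{(1,0)}$.** We prove the first assertion. By Step 1, a type with a rank-$(1,0)$ bridge has a loop or a positive weight. This property persists under contraction: a contracted loop gives weight, an uncontracted one stays a loop, and weights add. Conversely, if $G$ has a loop or a positive weight, then $\hat G$ has an end, hence a rank-$(1,0)$ bridge, and $G$ is a contraction of $\hat G$.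

**Step 4. The hat undoes contractions.** This is condition 2. Let $\hat G$ be saturated and $S\subset B(\hat G)$, $S\neq E(\hat G)$. Every rank-$(1,0)$ bridge joins an end to a non-end, because two ends would give $g=2$. Non-ends have $w=l=0$ and valence at least $3$. A non-end $v$ with $t\ge1$ edges in $S$ becomes a vertex with $w+l=t$ and $r=\mathrm{val}(v)-t$, so $w+l+r\ge3$ and it is a non-end. Ends whose edge is not in $S$ stay ends, and the other non-ends keep $w=l=0$. So the hat of $\hat G/S$ reinserts exactly the edges of $S$ and returns $\hat G$. An isomorphism of types extends to their hats, taking new edges to new edges; the new leaves coming from the weight of one vertex are matched arbitrarily. Hence condition 2 of Lemma 7 holds for saturated types.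

**Step 5. The type to start from.** Lemma 7 needs $B\ne E$, so we find the saturated types with $E=B$. Such a type has no loops, so its ends are weight-$1$ leaves. Removing these leaves keeps the graph connected, so the non-ends span a connected graph. It has no edges, since every edge is in $B$ and thus meets an end. So there is one non-end, and the type is the star $T_0$: a weight-$0$ center carrying all legs, with $g$ weight-$1$ leaves. Let $\mathcal C=\{T_0/S: S\subsetneq E(T_0)\}$, which is closed. Lemma 3 applies to $\emptyset\subset\mathcal C$ with $\hat G_1=T_0$ and $M_1=\emptyset$; (c) holds by Step 4. So $X_{\mathcal C}=\sigma_{T_0}/\mathfrak S_g$, which contracts to the barycenter.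

**Step 6. All of $\mathcal Y_{(1,0)}$.** We apply Lemma 7 to $\mathcal C\subset\mathcal C'=\mathcal Y_{(1,0)}$, with $\mathcal S$ the set of saturated types other than $T_0$. If $\hat G$ is saturated and $\hat G/S\cong T_0/S'$ with $S\subset B(\hat G)$, taking hats gives $\hat G\cong T_0$. This shows condition 4 and $\mathcal S\cap\mathcal C=\emptyset$. For condition 1, $G\in\mathcal C'\setminus\mathcal C$ is $\hat G/S$ with $S$ the set of new edges, $B(\hat G)\ne\emptyset$ as $\hat G$ has an end, and $\hat G\ne T_0$ since $G\notin\mathcal C$. Condition 2 is Step 4, and condition 3 is Step 5. So $X_{\mathcal C}\simeq X_{\mathcal Y_{(1,0)}}$, and Proposition 8 is proved. $\square$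

## 7. Legs hanging on trees: ranks $(0,a)$

The goal is to add all types with a bridge having a genus-$0$ side, and their contractions. Let $G\notin\mathcal Y_{(1,0)}$. Then $G$ has no weights and no loops, and $b_1(G)=g$.

**Definition (core, hanging items).** The core of $G$ is the smallest connected subgraph containing all cycles. Its vertices have at least two core edges. For a core vertex $v$, the hanging items at $v$ are the legs and the non-core edge-ends at $v$. Let $T_v$ be the set of legs hanging at $v$, directly or through the trees of non-core edges attached at $v$.

*Example.* Take $K_4$ with legs $1,2$ both at a vertex $v$, $(g,n)=(3,2)$. The core is everything, $T_v=\{1,2\}$, and there are two hanging items at $v$. Moving both legs to a new vertex joined to $v$ by a new edge creates a bridge of rank $(0,2)$.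

The non-core edges are exactly the bridges with a genus-$0$ side. A non-core edge separates the core from a tree. Conversely, a core bridge having a tree as one side would leave, inside that tree, a core vertex with only one core edge. Each hanging item at $v$ leads to at least one leg of $T_v$: this is clear for a leg, and a vertex at the end of a hanging tree has one edge and valence at least $3$, so it carries at least two legs.

**Lemma 9.** For $G\notin\mathcal Y_{(1,0)}$ and $2\le a\le n$: $G\in\mathcal Y_{(0,a)}$ if and only if $\max_v|T_v|\ge a$.

*Proof.* ($\Rightarrow$) Let $G=H/S$, where $H$ has a bridge of rank $(0,a)$ or earlier. As $\mathcal Y_{(1,0)}$ is closed, $H\notin\mathcal Y_{(1,0)}$. So the bridge has a side $(0,A)$ with $|A|\ge a$, and $A\subset T_u$ for some core vertex $u$ of $H$. We show $T_u(H)\subset T_{\bar u}(G)$, where $\bar u$ is the image of $u$. Since $G$ has no weights, $S$ contains no cycle. An edge outside $S$ is a core edge of $G$ if and only if it is one of $H$, because being a bridge with a genus-$0$ side is preserved. The core of $H$ is connected and contains a cycle, while $S$ is a forest. So each component of $S\cap\mathrm{core}(H)$, isolated core vertices included, meets a core edge not in $S$: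 either some core edge leaves it, or it contains all core vertices and then a core edge outside the forest meets it. Thus core vertices map to core vertices. A leg of $T_u(H)$ is joined to $u$ by non-core edges, so its image is joined to the core vertex $\bar u$ by non-core edges, and it belongs to $T_{\bar u}(G)$.

($\Leftarrow$) Let $|T_v|\ge a$. If there is a single hanging item at $v$, it is not a leg, as $a\ge2$; so it is an edge, a bridge with side $(0,T_v)$. If there are at least two, move them to a new vertex joined to $v$ by a new edge. This is stable, since $v$ keeps at least two core edges, and the new edge is a bridge with side $(0,T_v)$. In both cases the rank $(0,|T_v|)$ is $(0,a)$ or earlier. $\square$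

**Step 1. Rank-$(0,a)$ bridges.** We identify $B(G)$ for $\rho=(0,a)$. By Lemma 9, $G\in\mathcal Y_\rho\setminus\mathcal Y_{<\rho}$ if and only if $G\notin\mathcal Y_{(1,0)}$ and $\max|T_v|=a$. A rank-$\rho$ bridge $e$ of such $G$ has a side $(0,A)$ with $|A|=a$ and $A\subset T_v$ for some $v$, so $A=T_v$. Then $e$ is incident to $v$ and is the only hanging item there. Otherwise another hanging item at $v$, or a third item at a vertex between $v$ and $e$, would lead to a leg of $T_v$ outside $A$. Conversely, an edge that is the only hanging item at a vertex with $|T_v|=a$ has rank $\rho$. Call these edges *stems*; they form $B(G)$.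

**Step 2. The hat.** We insert all missing stems. Let $\hat G$ arise from $G$ by inserting a stem, as in the proof of Lemma 9, at each $v$ with $|T_v|=a$ having at least two hanging items. Let $\mathcal S$ be the set of types in $\mathcal Y_\rho\setminus\mathcal Y_{<\rho}$ in which every $v$ with $|T_v|=a$ has a single hanging item.

**Step 3. The conditions of Lemma 7 with $\mathcal C=\mathcal Y_{<\rho}$, $\mathcal C'=\mathcal Y_\rho$.** Inserting stems changes neither the core nor the $T_v$ and creates no loops or weights. So $\hat G\in\mathcal S$, and condition 1 holds, with $B(\hat G)\neq\emptyset$ because some $|T_v|=a$. Contracting stems does not change the $T_v$ and creates no loops or weights, so by Lemma 9 the result is not in $\mathcal Y_{<\rho}$: condition 4. The outer vertex of a stem has valence at least $3$. So after contraction of the stem at $v$ there are at least two hanging items at $v$, and the hat construction reinserts exactly the contracted stems. It is canonical, so isomorphisms extend: condition 2. Core edges exist and are not stems: condition 3.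

So all ranks $(0,n),\dots,(0,2)$ are done. Let $\mathcal Y_*$ be the set reached so far ($\mathcal Y_{(1,0)}$ if $n\le1$).

**Proposition 10.** $X_{\mathcal Y_*}$ is contractible. A type $G$ is not in $\mathcal Y_*$ if and only if it has no weights, no loops, equals its core, and has at most one leg at each vertex. For such $G$, both sides of every bridge have genus at least $1$. Conversely, if $G$ has no weights, no loops, at most one leg at each vertex, and no bridge with a genus-$0$ side, then $G\notin\mathcal Y_*$.

*Proof.* By Proposition 8 and Lemma 9, $G\notin\mathcal Y_*$ if and only if $G$ has no weights or loops and all $|T_v|\le1$; for $n\le1$ the last condition is automatic. A non-core edge forces some $|T_v|\ge2$. So the last condition says that $G$ equals its core and has at most one leg per vertex. As the non-core edges are the bridges with a genus-$0$ side, the rest follows. $\square$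

## 8. Cut vertices: ranks $(h,a)$ with $h\ge1$

The goal is to add all remaining types that have a cut vertex. Let $G\notin\mathcal Y_*$.

**Definition (branches).** A branch $D$ at a vertex $v$ consists of a component $C$ of $G-v$, together with $v$ and the edges joining $v$ to $C$. Put $h_D=b_1(D)$, and let $a_D$ be the number of legs on $C$. The branch is *attached by a bridge* if it has exactly one edge at $v$.

Then $\sum_Dh_D=g$, and the legs are distributed among the branches and the at most one leg at $v$. Each $h_D\ge1$: otherwise $D$ is a tree, with a single edge at $v$ since $C$ is connected, and this edge is a bridge with a genus-$0$ side. If $D$ has at least two edges at $v$, none of them is a bridge, because $C$ is connected. A vertex incident to a bridge has at least two branches: it has valence at least $3$ and at most one leg, so it has another edge, which lies in another branch.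

**Definition ($r(G)$).** Let $r(G)$ be the lexicographic minimum of $(h_D,a_D)$ over all vertices with at least two branches and all branches there, and $r(G)=\infty$ if there is no such vertex.

If $r(G)\ne\infty$, its first entry is at most $g/2$, since the $h_D$ at a vertex sum to $g$.

*Example.* Glue three theta graphs at a common vertex $v$, so $(g,n)=(6,0)$. At $v$ there are three branches with data $(2,0)$, each with three edges at $v$, and the other vertices have one branch. So $r(G)=(2,0)$. The expansion that we want separates the three branches from $v$ by three bridges at once.

**Lemma 11.** Let $G\notin\mathcal Y_*$. Then $r(G)\ne(1,0)$, and for $(h,a)$ in the third part of the list, $G\in\mathcal Y_{(h,a)}$ if and only if $r(G)\le(h,a)$.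

*Proof.* ($\Leftarrow$, and $r(G)\ne(1,0)$.) Let $D$ be a branch at a vertex $v$ with at least two branches. Some expansion of $G$ (possibly $G$ itself) has a bridge with a side of genus $h_D$ carrying exactly the $a_D$ legs of $D$:

- if $D$ is attached by a bridge, that bridge will do;
- otherwise, if the items at $v$ outside $D$ form a single item, it is an edge, because there is another branch; it is a bridge, and its side containing $D$ is as required;
- otherwise move the (at least two) edge-ends of $D$ at $v$ to a new vertex joined to $v$ by a new edge. This is stable, and the new edge will do.

Both sides have positive genus, and the rank of this bridge is at most $(h_D,a_D)$. If $(h_D,a_D)=(1,0)$, the rank is $(1,0)$ and $G\in\mathcal Y_{(1,0)}\subset\mathcal Y_*$, a contradiction. If $(h_D,a_D)\le(h,a)$, the rank is $(h,a)$ or earlier in the list, so $G\in\mathcal Y_{(h,a)}$.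

($\Rightarrow$) Let $G=H/S$, where $H$ has a bridge $e$ of rank $(h',a')$ equal to $(h,a)$ or earlier in the list. As $\mathcal Y_*$ is closed, $H\notin\mathcal Y_*$. So $1\le h'\le g/2$ and $(h',a')\le(h,a)$ lexicographically. If $e\notin S$, let $u$ be the end of $e$ in $G$ not on the side with data $(h',a')$. The branch at $u$ through $e$ has data $(h',a')$, and $u$ has another branch, so $r(G)\le(h',a')$. If $e\in S$, let $v$ be its image. Neither $H$ nor $G$ has weights, so $S$ is a forest. Hence the images of the two sides have genera $h'$ and $g-h'\ge1$, and they meet only in $v$. Each image is a union of branches at $v$, at least one, plus possibly the leg at $v$. So $v$ has at least two branches. A branch $D_1$ in the first image has $h_{D_1}\le h'$. If equality holds, it is the only branch there, since every branch has positive genus, and $a_{D_1}\le a'$. So again $r(G)\le(h',a')\le(h,a)$. $\square$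

Fix $\rho=(h,a)$ in the third part of the list. By Lemma 11, $\mathcal Y_\rho\setminus\mathcal Y_{<\rho}=\{G\notin\mathcal Y_*:\ r(G)=\rho\}$. If this is empty, there is nothing to do. For such $G$, call a branch at a vertex with at least two branches *minimal* if its data are $\rho$. A bridge of such $G$ with a side of data $\rho$ has rank exactly $\rho$: its rank is at most $\rho$, has positive genus, and is not earlier than $\rho$ because $G\notin\mathcal Y_{<\rho}$.

**Lemma 12 (inner ends).** Let $r(G)=\rho$, let $e$ be a rank-$\rho$ bridge, and let $v$ be its end on a side with data $\rho$ (an *inner end* of $e$). Then $v$ carries no leg, and it has exactly two branches: the one through $e$, and a minimal branch $D_v$ with at least two edges at $v$, none of them a bridge. In particular $e$ is the only bridge at $v$.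

*Proof.* The branches at $v$ not through $e$ lie in that side, and there is at least one. Their genera sum to $h$, and each is at least $h\ge1$ because $r(G)=\rho$. So there is exactly one, $D_v$, and $h_{D_v}=h$. Then $a_{D_v}\ge a$ by minimality, while the side has only $a$ legs. So $a_{D_v}=a$, and $v$ carries no leg. As $v$ has valence at least $3$, $D_v$ has at least two edges at $v$. $\square$

**Step 1. The hat.** We insert bridges at all minimal branches that are not attached by a bridge. Let $r(G)=\rho$. At a vertex $v$ with at least two branches, let $D_1,\dots,D_s$ be the minimal branches not attached by a bridge, and let $R$ be the number of edge-ends and legs at $v$ outside them. Suppose $s\ge1$. As there are at least two branches, $(s,R)\ne(1,0)$.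

- If $s+R\ge3$: give each $D_i$ a new vertex $v_i$ carrying the edge-ends of $D_i$ at $v$, joined to $v$ by a new edge. The vertex $v$ keeps the remaining items and has valence $s+R$.
- If $s=2$, $R=0$: replace $v$ by a new edge $v_1v_2$ with $v_i$ carrying $D_i$.
- If $s=1$, $R=1$: do nothing. The remaining item is an edge, as there are two branches, and it is a bridge with a side of data $\rho$.

Do this at all vertices. Distinct vertices are replaced by trees, so the modifications are independent. Each $v_i$ has valence at least $3$, so the result $\hat G$ is stable. It has no weights or loops, and $G=\hat G/\{\text{new edges}\}$.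

Call a type with $r=\rho$ *saturated* if every vertex with at least two branches has $s=0$ or $(s,R)=(1,1)$. Let $\mathcal S$ be the set of saturated types.

**Lemma 13.** If $r(G)=\rho$, then $\hat G\notin\mathcal Y_*$, $r(\hat G)=\rho$, the new edges are bridges of rank $\rho$, $\hat G$ is saturated, and $B(\hat G)\ne\emptyset$.

*Proof.* As $\mathcal Y_{<\rho}\supset\mathcal Y_*$ is closed and $G\notin\mathcal Y_{<\rho}$, also $\hat G\notin\mathcal Y_{<\rho}$. If there are no new edges, then $\hat G=G$ and $r(\hat G)=\rho$. Otherwise the new edges are bridges with a side of data $\rho$ (the one containing $D_i$; $v_i$ has no leg). Their rank is at most $\rho$ with positive genus, so $\hat G\in\mathcal Y_\rho\setminus\mathcal Y_{<\rho}$, that is, $r(\hat G)=\rho$, and the rank is exactly $\rho$.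

Next, compare branches. Replacing a vertex by a tree does not change which parts of the graph are connected. So at a vertex $v$ that is kept, the branches of $\hat G$ correspond to those of $G$ with the same data: the component belonging to a treated $D_i$ is enlarged by $v_i$. They have the same numbers of edges at $v$, except that the treated $D_i$ are now attached by the bridges $vv_i$. At a new vertex $v_i$ there are exactly two branches: $D_i$, with at least two edges there, and one attached by the new edge. Hence treated vertices that are kept have $s=0$, untreated ones are unchanged, and at $v_i$ we have $(s,R)=(1,1)$. So $\hat G$ is saturated.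

Finally, $G$ has a minimal branch. Either it is attached by a bridge, which has rank $\rho$ and persists in $\hat G$; or it is treated and gives a new edge; or it occurs in the case $(1,1)$, which gives a bridge of rank $\rho$ that persists. So $B(\hat G)\ne\emptyset$. $\square$

Now we check that the hat undoes contractions.

**Lemma 14.** Let $\hat G$ be saturated and $S\subset B(\hat G)$. Then $\hat G/S\notin\mathcal Y_*$, $r(\hat G/S)=\rho$, and the hat of $\hat G/S$ is $\hat G$ with set of new edges $S$.

*Proof.* For $S=\emptyset$ this is the definition of saturated. Let $S\ne\emptyset$. Every edge of $S$ has an inner end, and by Lemma 12 an inner end meets only one bridge. So each component of the subgraph formed by $S$ is a tree in which every edge has an end of degree $1$, i.e. a star, with a center $u$ and leaves $v_1,\dots,v_t$ that are inner ends. (For a single edge with both ends inner, choose either as center.) Contracting the star gives a vertex $\bar u$ carrying the leg of $u$, if any, since the $v_i$ have no legs.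

So $\hat G/S$ has at most one leg per vertex. It has no loops or weights, since only bridges are contracted, and its bridges keep their data, so both sides have genus at least $1$. By Proposition 10, $\hat G/S\notin\mathcal Y_*$.

The branches at $\bar u$ are the $D_{v_i}$, with data $\rho$, and the branches at $u$ not through the edges $uv_i$. The branch at $u$ through $uv_i$ also has data $\rho$, because $v_i$ has no leg and no branch other than $D_{v_i}$ and the one through $uv_i$. So the branch data at $\bar u$ agree with those at $u$, and $u$ has at least two branches since it meets a bridge. At a vertex outside the stars, each star lies in one branch, so branch data and numbers of edges of branches do not change. Hence every branch datum of $\hat G/S$ at a vertex with at least two branches occurs in $\hat G$, and $\rho$ occurs at $\bar u$. So $r(\hat G/S)=\rho$.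

Now form the hat of $\hat G/S$. At $\bar u$ the minimal branches not attached by a bridge are the $D_{v_i}$, which have at least two edges there, and those minimal branches at $u$, not through the edges $uv_i$, that are not attached by a bridge.

- If none of the latter exist, then $s=t$ and $s+R=\mathrm{val}(u)\ge3$. The hat reinserts the star with center $u$.
- If such a branch $D_0$ exists, then $s\geq 1$ at $u$ in $\hat G$, so saturation gives $(s,R)=(1,1)$ at $u$: there are only $D_0$ and one bridge at $u$. So $t=1$, and $\bar u$ has $s=2$, $R=0$ with branches $D_0$, $D_{v_1}$. The hat reinserts the edge $uv_1$.

At vertices outside the stars the values of $s$ and $R$ are as in $\hat G$, so nothing is inserted. $\square$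

*Example, continued.* The hat of the three thetas at $v$ has a center $v$ of valence $3$ and three bridges to vertices $v_i$ carrying the thetas. Contracting only the first bridge gives a vertex with $s=1$, $R=2$. As $s+R=3$, the hat reinserts that bridge and nothing else.

**Step 2. Applying Lemma 7 with $\mathcal C=\mathcal Y_{<\rho}$, $\mathcal C'=\mathcal Y_\rho$.** Condition 1 is Lemma 13. Condition 3 holds since $b_1>0$, so not every edge is a bridge. Condition 4 follows from Lemma 14: $\hat G/S\notin\mathcal Y_*$ and $r(\hat G/S)=\rho$, so $\hat G/S\notin\mathcal Y_{<\rho}$. For condition 2, the hat is defined canonically in terms of branches. So an isomorphism $\hat G_1/S_1\to\hat G_2/S_2$ extends to the hats and maps new edges to new edges; by Lemma 14 these are $\hat G_1,\hat G_2$ and $S_1,S_2$.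

Let $\mathcal Y$ be the final set, after all ranks.

**Proposition 15.** $X_{\mathcal Y}$ is contractible. The set $\mathcal U$ of types not in $\mathcal Y$ consists of the types with all weights $0$, no loops, at most one leg at each vertex, and $G-v$ connected for every vertex $v$.

*Proof.* Contractibility follows from Proposition 10 and Step 2. For $G\notin\mathcal Y_*$, Lemma 11 gives $G\in\mathcal Y$ if and only if $r(G)\ne\infty$, since a finite $r(G)$ differs from $(1,0)$ and lies in the third part of the list. And $r(G)=\infty$ means that $G-v$ is connected for every $v$. Conversely, a type with the four properties equals its core, because a non-core edge would give a vertex with one edge, hence with at least two legs. So by Proposition 10 it is not in $\mathcal Y_*$. $\square$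

For $G\in\mathcal U$, call vertices with a leg *marked*. Marked vertices have at least two edges and unmarked ones at least three; moreover $|V|\ge n$ and
$$|E|=|V|+g-1 .\qquad (3)$$

## 9. Parallel edges, and the case of $\Delta_{3,0}$

The types in $\mathcal U$ with parallel edges are harmless, as the theta example suggested. Let $\mathcal Y^+=\mathcal Y\cup\{G\in\mathcal U\text{ with parallel edges}\}$. It is closed: contracting one of two parallel edges and not the other creates a loop; contracting both creates positive weight; contracting neither leaves them parallel or makes them loops.

**Lemma 16.** If $G\in\mathcal U$ has parallel edges, $K_G$ is contractible. Hence $X_{\mathcal Y^+}$ is contractible.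

*Proof.* Let $\Gamma$ be the image of $\mathrm{Aut}(G)$ in $\mathrm{Sym}(E)$. Let $R=\prod_P\mathrm{Sym}(P)$, over all classes $P$ of parallel edges, including those with one element. Permuting parallel edges is an automorphism, and $\Gamma$ permutes the classes, so $R$ is a normal subgroup of $\Gamma$. Sorting the coordinates in each class identifies $\sigma_G/R$ with the convex set $D$ of all $\ell\in\sigma_G$ with $\ell_{P,1}\ge\dots\ge\ell_{P,|P|}$ for all $P$. It identifies $\partial\sigma_G/R$ with
$$D_\partial=\{\ell\in D:\ \ell_{P,|P|}=0\text{ for some }P\}.$$
The group $\Gamma/R$ acts linearly on $D$ by permuting the classes. Let $m\ge1$ be the number of classes with $|P|\ge2$, and let $q\in D$ have $q_{P,1}=1/m$ for these classes and all other coordinates $0$. Then $q$ is fixed by $\Gamma/R$, and all its last coordinates $q_{P,|P|}$ vanish: for $|P|\ge2$ because the last coordinate is not the first, and for $|P|=1$ by definition. So the straight-line homotopy to $q$ preserves $D_\partial$ and is $\Gamma/R$-equivariant, and $K_G=D_\partial/(\Gamma/R)$ is contractible. Now attach these types to $X_{\mathcal Y}$ in order of $|E|$ by Corollary 4; each attachment is a homotopy equivalence by Lemma 6. $\square$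

**Definition (simple types).** A simple type is a $G\in\mathcal U$ whose underlying graph is simple.

These are all the types not in $\mathcal Y^+$. A proper contraction of a simple type is either in $\mathcal Y^+$ or a simple type with fewer vertices, because for a contraction without weights the contracted set contains no cycle.

*Example ($\Delta_{3,0}$).* By (3), $|E|=|V|+2$, and all valences are at least $3$, so $2|V|+4\ge3|V|$ and $|V|\le4$. A simple graph with $b_1=3$ needs at least $4$ vertices, so $K_4$ is the only simple type. Hence $\Delta_{3,0}$ is the mapping cone of a map from $K_{K_4}=S^4/\mathfrak S_4$ to a contractible space, so $\Delta_{3,0}\simeq\Sigma(S^4/\mathfrak S_4)$. This is the suspension of a path-connected space, hence simply connected, as Theorem 2 claims for $n=0$, $g=3$.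

## 10. Boundary quotients of simple types

The aim is to decide when $K_G$ is $n$-connected for simple $G$. One general fact about quotients of spheres is needed.

**Lemma 17.** Let a finite group $\Gamma$ act linearly on a real vector space $W$ with $\dim W\ge3$, and suppose $\Gamma$ is generated by elements with nonzero fixed vectors. Then $S(W)/\Gamma$ is simply connected.

*Proof.* Let $b_i$ be a basis of $W$. The convex hull of $\{\pm\gamma b_i\}$ is a $\Gamma$-invariant polytope with $0$ in its interior. Its boundary $Z\cong S(W)$, barycentrically subdivided, is a simplicial complex with vertices the proper faces and simplices the flags of faces. As $\Gamma$ preserves dimensions of faces, $Z/\Gamma$ is a $\Delta$-complex. Its edges are orbits of edges of $Z$, so an edge of $Z/\Gamma$ lifts to an edge of $Z$ starting at any prescribed lift of its initial vertex.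

Let $z_0$ be a vertex of $Z$. For $\gamma\in\Gamma$ let $c(\gamma)\in\pi_1(Z/\Gamma,\bar z_0)$ be the class of the image of a path from $z_0$ to $\gamma z_0$. It is well defined, since $Z$ is a sphere of dimension at least $2$ and so simply connected. A path to $\gamma z_0$ followed by $\gamma$ applied to a path to $\delta z_0$ ends at $\gamma\delta z_0$, so $c$ is a homomorphism. It is surjective: every loop is homotopic to an edge loop, which lifts to a path from $z_0$ to a point of its orbit. If $\gamma$ fixes $f\in Z$ and $p$ is a path from $z_0$ to $f$, then $p\cdot(\gamma p)^{-1}$ runs from $z_0$ to $\gamma z_0$. Its image is $\bar p\cdot\bar p^{-1}$, so $c(\gamma)=1$. An element with a nonzero fixed vector fixes a point of $Z$. Such elements generate $\Gamma$, so $c$ is trivial and $\pi_1(Z/\Gamma)=1$. $\square$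

**Lemma 18.** Let $G$ be a simple type and $\Gamma$ the image of $\mathrm{Aut}(G)$ in $\mathrm{Sym}(E)$.

(i) If $\Gamma=1$, then $K_G\cong S^{|V|+g-3}$. This holds if $|V|\le n+1$.

(ii) If $\Gamma\ne1$, then $K_G$ is $n$-connected, unless $g=n-1$ and $G=F:=K_{2,n}$, with the $n$ legs on the $n$ vertices of valence $2$ (counting edges only).

*Proof.* **Step 1. Part (i).** An automorphism fixes all marked vertices, and if it fixes all vertices it fixes all edges, as $G$ is simple. If $|V|\le n+1$, at most one vertex is unmarked, so all vertices are fixed and $\Gamma=1$. For $\Gamma=1$, $K_G=\partial\sigma_G$ is a sphere of dimension $|E|-2=|V|+g-3$ by (3).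

**Step 2. $K_G$ as an iterated suspension.** We separate the directions in which $\Gamma$ acts trivially. Radially from the barycenter, $K_G\cong S(U)/\Gamma$ with $U=\{x\in\mathbb R^E:\sum x_e=0\}=U^\Gamma\oplus W$, orthogonally. Since $\Gamma$ acts only on the second factor of $S(U)=S(U^\Gamma)*S(W)$,
$$K_G\cong S(U^\Gamma)*L=\Sigma^\alpha L,\qquad L=S(W)/\Gamma,\qquad \alpha=\dim U^\Gamma=|E/\Gamma|-1 .\qquad (4)$$
As $\Gamma\ne1$, we have $W\ne0$, and $W^\Gamma=0$. If $\dim W=1$, then $\Gamma$ acts through $\pm1$ nontrivially, $L$ is a point, and $K_G$ is contractible. Let $\dim W\ge2$. Then $L$ is path-connected. For $k\ge0$ the suspension of a $k$-connected space is $(k+1)$-connected, by van Kampen, Mayer–Vietoris and Hurewicz. So $K_G$ is $\alpha$-connected, and $(\alpha+1)$-connected if $L$ is simply connected.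

**Step 3. Counting edge orbits.** We show that $\alpha\ge n$ with few exceptions. Orbits of vertices and edges are taken under $\mathrm{Aut}(G)$. Since $\Gamma\ne1$, some vertex is moved, and it is unmarked. So there are at least $n+1$ vertex orbits: the $n$ marked vertices and at least one orbit of unmarked ones. The quotient graph $G/\Gamma$ of orbits is connected, so $|E/\Gamma|\ge n$; for $n=0$, $|E/\Gamma|\ge1=n+1$. If $|E/\Gamma|\ge n+1$, then $\alpha\ge n$ and we are done.

**Step 4. The case $|E/\Gamma|=n\ge1$.** We determine $G$. Now $G/\Gamma$ has exactly $n+1$ vertices and is a tree. Its vertices are the $n$ marked vertices and one orbit $O$ of unmarked vertices, with $|O|=k\ge2$. There are no edges inside $O$, since they would give a loop in the tree. A marked vertex adjacent to $O$ in the tree is joined in $G$ to every element of $O$, since it is fixed and $O$ is one orbit. Suppose some vertex of the tree had distance at least $2$ from $O$. A farthest one is a leaf of the tree, a marked vertex whose only neighbor is a marked vertex. In the simple graph $G$ it would have only one edge, which is impossible. So the tree is a star centered at $O$, and $G=K_{k,n}$ with the $n$-element side marked. Unmarked vertices have valence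 $n$, so $n\ge3$, and $g=kn-(k+n)+1=(k-1)(n-1)$. If $k=2$, this is $F$, with $g=n-1$.

If $k\ge3$, then $\Gamma=\mathfrak S_k$ and $\mathbb R^E=\mathbb R^n\otimes\mathbb R^k$, so $W=\mathbb R^n\otimes\mathrm{St}_k$ with $\mathrm{St}_k$ the $(k-1)$-dimensional standard representation, and $\dim W\ge6$. A transposition has a fixed subspace of dimension $k-2\ge1$ in $\mathrm{St}_k$, and transpositions generate $\mathfrak S_k$. By Lemma 17, $L$ is simply connected, so $K_G$ is $(\alpha+1)=n$-connected. $\square$

For $F$ itself, (4) gives the space $\Sigma^{n-1}\mathbb{RP}^{n-1}$ of Section 1. There $\Gamma=\{\pm1\}$ on $W$, no nontrivial element has a fixed vector, and Lemma 17 does not apply.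

## 11. Killing the small spheres: simple types with at most $n+1$ vertices

Let $X_0=X_{\mathcal Y^+}$. Let $X_1$ be $X_0$ with the simple types with $|V|=n$ added, and $X_2$ be $X_1$ with those with $|V|=n+1$ added. Put $N=n+g-2\ge n+1$. By Lemma 18(i), $X_1$ arises from the contractible $X_0$ by attaching $N$-cells, and $X_2$ from $X_1$ by attaching $(N+1)$-cells.

**Lemma 19.** $X_2$ is $N$-connected, hence $(n+1)$-connected.

*Remark.* For $g\ge4$ the spheres of Lemma 18(i) have dimension at least $n+1$ when $|V|\ge n$, so Lemma 6 already gives that $X_2$ is $(n+1)$-connected. The argument below is needed for $g=3$, but it works for all $g\geq 3$.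

*Example.* Let $(g,n)=(3,4)$, so $N=5$. The only simple type with four vertices is $K_4$ with one leg at each vertex $w,c,y_1,y_2$, and $X_1\simeq S^5$. Slide leg $w$ along the edge $wc$: the old vertex $w$ becomes an unmarked vertex $x$, adjacent to $y_1,y_2$ and to a new vertex $w$, which has the leg and is adjacent to $x$ and $c$. Call this type $G'$. Then $G'/xw=K_4$. Contracting an edge between marked vertices puts two legs on one vertex. Contracting $xy_1$ makes the edges $xy_2$ and $y_1y_2$ parallel, and similarly for $xy_2$. So exactly one facet of $\sigma_{G'}$ has a simple type, and the $6$-cell of $G'$ kills the generator of $H_5(X_1)$. In general other facets survive, but they have longer chains of vertices with exactly two edges. The proof is an induction on the length of such chains.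

*Proof of Lemma 19.* **Step 1. Reduction to a cokernel.** We translate the claim into algebra. If there are no simple types with $|V|=n$, then $X_2$ is a contractible complex with $(N+1)$-cells attached, $N+1\ge2$, and we are done. Otherwise $n\ge4$, since a simple graph with $b_1\ge3$ has at least four vertices; so $N\ge5$. Then $X_1$, and therefore $X_2$, is $(N-1)$-connected, and by Hurewicz it suffices to show $H_N(X_2)=0$. As $H_N(X_2,X_1)=0$ and $X_0$ is contractible, $H_N(X_2)$ is the cokernel $Q$ of
$$\partial:\ \bigoplus_{G'}\mathbb Z=H_{N+1}(X_2,X_1)\longrightarrow H_N(X_1,X_0)=\bigoplus_G\mathbb Z ,$$
with $G'$ over simple types with $|V|=n+1$ and $G$ over those with $|V|=n$. Here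
$$\partial[G']=\sum_e\pm[G'/e],\quad\text{the sum over edges } e \text{ with } G'/e \text{ a simple type.}\qquad (5)$$
Indeed, facets of $\sigma_{G'}$ with type in $\mathcal Y^+$ map into $X_0$. So do faces of codimension at least $2$, since simple types have at least $n$ vertices. A facet of simple type $G'/e$ maps its interior homeomorphically onto the open cell of $G'/e$, because $G'/e$ has trivial $\Gamma$.

For $|V|=n$ all vertices are marked, and we identify them with their labels.

**Step 2. An observation on cycles.** It guarantees below that certain paths do not close up. *The graph of a type in $\mathcal U$ contains no cycle all of whose vertices but one, $b$, have exactly two edges.* As $g\ge3$, the graph is not just this cycle. It is connected, has no loops, and the vertices of the cycle other than $b$ have no further edges. So there is a vertex outside the cycle, and $b$ separates it from the rest of the cycle. This contradicts that $G-b$ is connected.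

**Step 3. The induction statement.** For $k\ge0$ let $P(k)$ be the claim: *if a simple type $G$ with $|V|=n$ contains a path of distinct vertices $(b=c_0,c_1,\dots,c_k,w)$ such that $c_1,\dots,c_k$ have exactly two edges, then $[G]=0$ in $Q$.* For $k>n-2$ this is vacuous, since the path has $k+2$ vertices. Assume $P(k+1)$, and let such a path be given. For $1\le j\le k-1$ the two edges of $c_j$ go to $c_{j-1}$ and $c_{j+1}$, so $c_j$ is not adjacent to $w$.

**Step 4. Case: $w$ has exactly two edges.** We lengthen the path. The edges go to $c_k$ and some $w'\ne c_k$. By Step 3, $w'\ne c_1,\dots,c_{k-1}$. Also $w'\ne b$: for $k=0$ because $b=c_k$, and for $k\ge1$ by Step 2 applied to the cycle $b,c_1,\dots,c_k,w$. So $(b,c_1,\dots,c_k,w,w')$ is a path as in $P(k+1)$, and $[G]=0$.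

**Step 5. Case: $w$ has at least three edges.** We slide leg $w$ to express $[G]$ by classes that vanish by $P(k+1)$. Let $G'$ be obtained from $G$ as follows: the old vertex $w$ becomes an unmarked vertex $x$, and the edge $xc_k$ is subdivided by a vertex carrying leg $w$, again called $w$.

First, $G'$ is a simple type with $n+1$ vertices. Its graph is a subdivision of that of $G$, so it is simple with the same $b_1$. It has no cut vertex. Removing the subdividing vertex leaves $G$ minus an edge, which is connected, since a graph with at least three vertices and no cut vertex has no bridge. Removing any other vertex $v$ leaves $G-v$ (where $v$ stands for the old $w$ if $v=x$) with an edge subdivided or with a pendant edge added. The vertex $x$ has at least three edges, and the new $w$ has two edges and a leg.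

The facets of $\sigma_{G'}$ contribute to (5) as follows.

- $G'/xw=G$.
- Contracting an edge between two marked vertices puts two legs on one vertex, giving a type in $\mathcal Y$, so it contributes $0$.
- The remaining facets are $G'/xy$ with $y\in N_G(w)\setminus\{c_k\}$; the merged vertex carries leg $y$ and is called $y$.

Suppose $G'/xy$ is a simple type; otherwise it contributes $0$. In it, $w$ has exactly two edges, to $c_k$ and to $y$. (So $G'/xy\not\cong G$.) We have $y\ne c_k$, and $y\ne c_1,\dots,c_{k-1}$, as these are not adjacent to $w$ in $G$. So $c_1,\dots,c_k$ are not affected by the merging and still have exactly two edges; if $k\ge1$, those of $c_k$ go to $c_{k-1}$ and $w$. If $y=b$, then $k\ge1$, because $y\neq c_k$, and the cycle $b,c_1,\dots,c_k,w$ in $G'/xy$ contradicts Step 2. So $(b,c_1,\dots,c_k,w,y)$ is a path of distinct vertices in $G'/xy$ as in $P(k+1)$, and $[G'/xy]=0$ in $Q$. Hence $0=\partial[G']=\pm[G]$ in $Q$.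

This proves $P(k)$. By downward induction $P(0)$ holds. Applied to any edge of $G$ it gives $[G]=0$. So $Q=0$. $\square$

## 12. The remaining simple types, and absorbing $K_{2,n}$

It remains to attach the simple types with at least $n+2$ vertices. For such $G\ne F$, $K_G$ is $n$-connected by Lemma 18: if $\Gamma=1$ it is a sphere of dimension $|V|+g-3\ge n+2$, and if $\Gamma\ne1$, (ii) applies.

**Step 1. The case $g\ne n-1$.** Here $F$ does not occur. Attach the simple types with $|V|\ge n+2$ to $X_2$ in order of $|V|$. All proper contractions are present when a type is attached, so Corollary 4 applies. By Lemmas 6 and 19, $X$ is $(n+1)$-connected.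

**Step 2. A larger type containing $F$ in a block, for $g=n-1$.** Now $n\ge4$. To avoid attaching $F$ alone, we find a type that contracts to $F$ exactly along an invariant pair of edges. Let $\hat G$ have marked vertices $1,\dots,n$, unmarked vertices $x',x'',y',y''$, and edges

- $x'i,\ y'i$ for $i\in\{1,2\}$;
- $x''i,\ y''i$ for $i\in\{3,\dots,n\}$;
- $\varepsilon_1=x'x''$ and $\varepsilon_2=y'y''$.

This is a simple type. The vertices $x',y'$ have valence $3$, $x'',y''$ have valence $n-1\ge3$, and marked vertices have two edges. The genus is $(2n+2)-(n+4)+1=n-1$. There is no cut vertex. Removing a marked vertex leaves at least one vertex of $\{1,2\}$ and one of $\{3,\dots,n\}$; the part with $x'$ and $x''$ stays connected to the part with $y'$ and $y''$ through either of them. Removing $x'$ leaves $1,2$ attached to $y'$, which is joined to $y''$, which is joined to all of $3,\dots,n$, and these are joined to $x''$. Removing $x''$ leaves $3,\dots,n$ attached to $y''$, which is joined to $y'$, which is joined to $1,2$, and these are joined to $x'$. For $y'$ and $y''$ use the symmetry $x'\leftrightarrow y'$, $x''\leftrightarrow y''$, called the *swap*. Moreover $\hat G/\{\varepsilon_1,\varepsilon_2\}=F$. Put $F_1=\hat G/\varepsilon_1\cong\hat G/\varepsilon_2$,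 by the swap.

**Lemma 20.** If $\hat G/S\cong F$, then $S=\{\varepsilon_1,\varepsilon_2\}$.

*Proof.* $S$ contains no cycle, since $F$ has no weights, and $|S|=(n+4)-(n+2)=2$. Suppose $S$ contained an edge at a marked vertex $i$. The set $C$ of vertices merged with $i$, including $i$, is connected by a tree of $|C|-1$ edges of $S$. It contains an unmarked vertex, since all neighbors of $i$ are unmarked. Counting only edges, the merged vertex has
$$\sum_{u\in C}\mathrm{val}(u)-2(|C|-1)=2+\sum_{u\in C}(\mathrm{val}(u)-2)\ge3$$
edge-ends. But marked vertices of $F$ have two edges. So $S$ contains no edge at a marked vertex, that is, $S\subset\{\varepsilon_1,\varepsilon_2\}$, and equality holds as $|S|=2$. $\square$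

**Step 3. Types that do not contract to $F$.** These can be attached as before. Let $\mathcal P$ be the set of types having no contraction (including themselves) isomorphic to $F$. It is closed. It contains $\mathcal Y^+$, because $\mathcal Y^+$ is closed and $F\notin\mathcal Y^+$. It contains all simple types with at most $n+1$ vertices, as $F$ has $n+2$ vertices. Attach to $X_2$, in order of $|V|$, all simple types in $\mathcal P$ with $|V|\ge n+2$. None is $F$, so each $K_G$ is $n$-connected, and by Lemmas 6 and 19 $X_{\mathcal P}$ is $(n+1)$-connected.

**Step 4. Adding $F$, $F_1$ and $\hat G$ together.** We apply Lemma 5 to $\mathcal P\subset\mathcal P\cup\{F,F_1,\hat G\}$ with the single type $\hat G$, $B=\{\varepsilon_1,\varepsilon_2\}$ and $E'=E\setminus B$. Both parts are invariant, since $B$ consists of the edges joining two unmarked vertices.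

- *Condition (a) and closedness.* A face $T\not\supseteq E'$ has type $\hat G/S$ with $S\not\subset B$. Its contractions are $\hat G/S'$ with $S'\supset S$, so $S'\neq B$, and by Lemma 20 none is $F$; the type lies in $\mathcal P$. The faces $T\supseteq E'$ have types $\hat G,F_1,F_1,F$, which contract to $F$ and so are not in $\mathcal P$. Since every contraction of $\hat G$ is of one of these kinds, and $F$, $F_1$ are contractions of $\hat G$, the set $\mathcal P\cup\{F,F_1,\hat G\}$ is closed.
- *Condition (b)* is clear, as there is only one block.
- *Condition (c).* For $\hat G\to\hat G$ there is nothing to show. An automorphism of $F$ fixes the marked vertices, so it is the identity or exchanges the two unmarked vertices, and the exchange is induced by the swap. In $\hat G/\varepsilon_1$ the unmarked vertices have the distinct sets of marked neighbors $\{1,\dots,n\}$, $\{1,2\}$, $\{3,\dots,n\}$, so it has no nontrivial automorphisms. The same holds for $\hat G/\varepsilon_2$. Hence the only isomorphism $\hat G/\varepsilon_1\to\hat G/\varepsilon_2$ is the one induced by the swap, and likewise in the other direction. The different types $\hat G$, $F_1$, $F$ have different numbers of vertices, so there are no further isomorphisms.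

So $X_{\mathcal P}\simeq X_{\mathcal P\cup\{F,F_1,\hat G\}}$, and the latter is $(n+1)$-connected.

**Step 5. The rest, for $g=n-1$.** Attach the remaining simple types in order of $|V|$. They are not in $\mathcal P$, so they contract to $F$, and properly, since $F$ has been added. So none is $F$, and all have $|V|\ge n+3$. Hence $K_G$ is $n$-connected, and Corollary 4 and Lemma 6 apply at each attachment.

In both cases $X=\Delta_{g,n}$ is $(n+1)$-connected, for all $g\ge3$ and $n\ge0$. For $g>2$ and $n\ge4$ this contains $\pi_{n-2}(\Delta_{g,n})=0$, so Theorem 2 is proved, and $\Delta_{g,n}$ is more than $(n-3)$-connected for every such pair. $\square$
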